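\title{A Baire banalytic group that is not Polish, under the Continuum Hypothesis}

\begin{abstract}
A topological space is banalytic if it is the image of a Polish space under a Borel map. Under the Proper Forcing Axiom, a Hausdorff topological group is Polish if and only if it is Baire and banalytic, and it was conjectured that this holds in ZFC. We show that it fails under the Continuum Hypothesis: there is then a Hausdorff Boolean group that is a Borel bijective image of a Polish space, Baire, countably compact and hereditarily separable, and in which no point is a $G_\delta$-set. We also prove in ZFC that discrete subspaces of banalytic spaces are countable, that every counterexample to the conjecture contains an S-space, and that every Hausdorff Baire banalytic group has Polish quotients by arbitrarily small closed normal subgroups.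
\end{abstract}

\section{The problem and the results}\label{sec:intro}

A topological space is \emph{Polish} if it is homeomorphic to a separable complete metric space, and \emph{Baire} if the intersection of every sequence of dense open subsets is dense. A map $f:X\to Y$ between topological spaces is \emph{Borel} if $f^{-1}(U)$ belongs to the $\sigma$-algebra generated by the open subsets of $X$ for every open $U\subset Y$. A space is \emph{analytic} if it is a continuous image of a Polish space, and \emph{banalytic} if it is the image of a Polish space under a surjective Borel map. A space is \emph{cosmic} if it is regular and a continuous image of a separable metrizable space, and it has \emph{countable pseudocharacter} if each of its singletons is a $G_\delta$-set.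

A Polish space is Baire and analytic, hence banalytic. The Baire property plays the part of completeness and analyticity the part of separability, and neither suffices alone: the group $\mathbb Q$ is analytic but not Baire, while the compact group $(\mathbb Z/2)^{\omega_1}$ is Baire but not metrizable, since a $G_\delta$-set containing $0$ restricts only countably many coordinates and so differs from $\{0\}$. The problem studied here comes from Banakh and Ravsky \cite{BR}; its background is the following known result.

\begin{theorem}\label{thm:known}
For a topological group $X$ the following are equivalent in ZFC: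
\begin{itemize}
\item[(1)] $X$ is Polish;
\item[(2)] $X$ is a Baire analytic $T_0$-space;
\item[(3)] $X$ is Baire, banalytic and cosmic;
\item[(4)] $X$ is Baire, banalytic and has countable pseudocharacter.
\end{itemize}
Under the Proper Forcing Axiom (PFA) they are also equivalent to
\begin{itemize}
\item[(5)] $X$ is a Baire banalytic $T_0$-space.
\end{itemize}
\end{theorem}

\medskip\noindent\textbf{Conjecture} (\cite{BR})\textbf{.} \emph{A Hausdorff topological group is Polish if and only if it is Baire and banalytic.}
\medskip

The problem is to decide whether the Conjecture is a theorem of ZFC, that is, whether PFA can be removed from the last part of Theorem~\ref{thm:known}. By the implication (4)$\Rightarrow$(1), this amounts to one question: must the points of a Hausdorff Baire banalytic group be $G_\delta$-sets? For analytic Hausdorff spaces they are. A subspace $Y$ of a continuous image $f(P)$ of a Polish space is a continuous image of the second countable space $f^{-1}(Y)$, hence Lindel\"of, and a point of a Hausdorff space whose complement is Lindel\"of is a $G_\delta$-set (Lemma~\ref{lem:Gdelta}). One may expect the same for Borel images, and part of the argument survives: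 banalytic spaces, too, have no uncountable discrete subspaces. Yet a Borel map carries over less than a continuous one.

\begin{example}\label{ex:sorgenfrey}
Let $\mathbb S$ be the real line with the topology generated by the intervals $[a,b)$. Let $U\subset\mathbb S$ be open, let $U^\circ$ be its Euclidean interior, and for $x\in U\setminus U^\circ$ choose $t_x>x$ with $[x,t_x)\subset U$. The intervals $(x,t_x)$ lie in $U^\circ$, so none of them contains a point of $U\setminus U^\circ$, and therefore they are pairwise disjoint. Hence $U\setminus U^\circ$ is countable, $U$ is Borel in $\mathbb R$, and the identity $\mathbb R\to\mathbb S$ is a Borel bijection: $\mathbb S$ is banalytic. It is not analytic. Otherwise $\mathbb S^2$ would be analytic and all its subspaces Lindel\"of, but $\{(x,-x):x\in\mathbb R\}$ is an uncountable discrete subspace, since $[x,x+1)\times[-x,-x+1)$ contains only one of its points.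
\end{example}

The space $\mathbb S$ is not a topological group under addition, but it shows how a topology without a countable base can be the target of a Borel bijection: every open set differs from a visibly Borel set by a countable set. Our counterexample is banalytic for the same reason. A group is \emph{Boolean} if $x^2=1$ for all $x$; such a group is abelian, since $xy=(xy)^{-1}=y^{-1}x^{-1}=yx$.

\begin{theorem}[ZFC $+$ CH]\label{thm:A}
There is a Boolean Hausdorff topological group $G$ which is a Borel bijective image of a Polish space, Baire, countably compact and hereditarily separable, and in which no singleton is a $G_\delta$-set. In particular, $G$ is Baire and banalytic but not Polish. Moreover, for every Polish group $H$ the group $G\times H$ is Hausdorff, Baire, banalytic and not Polish.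
\end{theorem}

The second theorem measures how much of the Conjecture ZFC does prove. An \emph{S-space} is a regular, hereditarily separable, non-Lindel\"of space.

\begin{theorem}[ZFC]\label{thm:B}
\leavevmode
\begin{itemize}
\item[(1)] Every discrete subspace of a banalytic space is countable.
\item[(2)] A Hausdorff Baire banalytic group that is not Polish contains an S-space. Hence the Conjecture holds in every model of ZFC without S-spaces.
\item[(3)] If $X$ is a Hausdorff Baire banalytic group, then every $G_\delta$-set containing $1$ contains a closed normal subgroup $N$ such that $X/N$ is Polish.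
\end{itemize}
\end{theorem}

The Continuum Hypothesis (CH) holds in G\"odel's constructible universe $L$, so by Theorem~\ref{thm:A} the Conjecture is not a theorem of ZFC, and no large cardinals are needed for this. It holds under PFA by Theorem~\ref{thm:known}. Thus the Conjecture is independent of ZFC, in the usual relative sense: its unprovability assumes that ZFC is consistent, and its irrefutability that ZFC has a model of PFA or a model without S-spaces.

We prove Theorem~\ref{thm:B} first, in Section~\ref{sec:zfc}, because it shows where to look for a counterexample: among groups topologized by $\omega_1$ homomorphisms to $\mathbb Z/2$. Section~\ref{sec:criterion} isolates four properties of such homomorphisms that imply, in ZFC, all conclusions of Theorem~\ref{thm:A}, and Section~\ref{sec:construction} realizes them under CH. From Theorem~\ref{thm:known} we use only the implication (4)$\Rightarrow$(1), and only in Section~\ref{sec:zfc}.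

\section{Conventions and standard facts}\label{sec:prelim}

An ordinal is the set of smaller ordinals; $\omega=\{0,1,2,\dots\}$, and $\omega_1$ is the first uncountable ordinal. Every $\alpha<\omega_1$ is a countable set; a subset of $\omega_1$ is countable if and only if it is bounded in $\omega_1$. We write $2=\{0,1\}=\mathbb Z/2$, give $2^S$ the product topology, which is compact, and identify points of $2^\omega$ with subsets of $\omega$. The cardinal $\mathfrak c=|2^\omega|$ satisfies $\omega_1\le\mathfrak c=\mathfrak c^\omega$, and CH is the statement $\mathfrak c=\omega_1$. Functions are sets of pairs, so $\varepsilon\subset y$ means that $y$ extends $\varepsilon$. For $S\subset\omega_1$, $\mathrm{Fn}(S)$ is the set of functions from finite subsets of $S$ to $2$; it is countable when $S$ is. For a set $Q$, $[Q]^{<\omega}$ is the set of finite subsets of $Q$.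

A space is \emph{Lindel\"of} if every open cover has a countable subcover, \emph{countably compact} if every countable open cover has a finite subcover, and \emph{hereditarily separable} if every subspace has a countable dense subset. We use the following textbook facts.
\begin{itemize}
\item[(F1)] Open subspaces, finite products and countable topological sums of Polish spaces are Polish. A Polish space has at most $\mathfrak c$ Borel subsets, and its countable subsets are Borel.
\item[(F2)] If $B$ is a Borel subset of a Polish space and $h:B\to 2^\omega$ is Borel, then $h(B)$ is analytic. An uncountable analytic subset of $2^\omega$ contains a copy of the Cantor set, so it has cardinality $\mathfrak c$.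
\item[(F3)] A space is countably compact if every infinite subset $A$ has a point all of whose neighborhoods meet $A$ in an infinite set.
\item[(F4)] In a topological group $X$, every neighborhood $U$ of $1$ contains an open $V\ni1$ with $V=V^{-1}$ (\emph{symmetric}) and $V^3\subset U$; then also $V^2\subset U$. For such $V$ we have $\overline V\subset V^2$: if $x\in\overline V$, then $xV$ meets $V$, so $x\in VV^{-1}$. Consequently $X$ is regular. Translations are homeomorphisms, so either all singletons of $X$ are $G_\delta$-sets or none is.
\item[(F5)] If $N$ is a closed normal subgroup of a topological group $X$, then $X/N$ is a Hausdorff topological group and the quotient map $X\to X/N$ is continuous and open.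
\end{itemize}

\section{Restrictions in ZFC: proof of Theorem~\ref{thm:B}}\label{sec:zfc}

\subsection{Discrete subspaces}

\begin{proof}[Proof of Theorem~\ref{thm:B}(1)]
Let $f:P\to X$ be a Borel surjection from a Polish space, and suppose that $X$ has an uncountable discrete subspace. Passing to a subset, we get a discrete $D\subset X$ with $|D|=\omega_1$. Choose open sets $U_d\subset X$ with $U_d\cap D=\{d\}$ for $d\in D$, and put $U_A=\bigcup_{d\in A}U_d$ for $A\subset D$.

Since $U_A\cap D=A$ and $f$ is onto, the Borel sets $f^{-1}(U_A)$, $A\subset D$, are pairwise distinct, and (F1) gives $2^{|D|}\le\mathfrak c$. This contradicts Cantor's theorem as soon as $|D|=\mathfrak c$, and (F2) will give $|D|=\mathfrak c$ if we find a Borel map onto a copy of $D$ in $2^\omega$. The natural map sends $p$ to the $d$ with $f(p)\in U_d$. It is ill defined where the sets $U_d$ overlap, so we remove the overlaps. The set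
\[
L=U_D\setminus\bigcup_{d\ne d'}(U_d\cap U_{d'})
\]
of points lying in exactly one $U_d$ is a difference of two open sets, so $B=f^{-1}(L)$ is Borel. For $p\in B$ let $\rho(p)$ be the unique $d$ with $f(p)\in U_d$. A point $d\in D$ lies in $U_d$ and in no other $U_{d'}$, so $d\in L$, and $\rho(p)=d$ whenever $f(p)=d$; thus $\rho:B\to D$ is onto. For every $A\subset D$ the set $\rho^{-1}(A)=B\cap f^{-1}(U_A)$ is Borel. Let $j:D\to2^\omega$ be any injection. Then $j\circ\rho$ is Borel, because $(j\circ\rho)^{-1}(W)=\rho^{-1}(j^{-1}(W))$ for open $W$. By (F2) the uncountable set $j(D)=j(\rho(B))$ has cardinality $\mathfrak c$. So $|D|=\mathfrak c$ and $2^{\mathfrak c}\le\mathfrak c$, which is false.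
\end{proof}

\subsection{S-spaces}

The argument for analytic spaces in Section~\ref{sec:intro} needs all subspaces to be Lindel\"of, while Theorem~\ref{thm:B}(1) gives only that discrete subspaces are countable. The next two lemmas show that S-spaces account for the difference.

\begin{lemma}\label{lem:Gdelta}
If $X$ is Hausdorff, $x\in X$ and $X\setminus\{x\}$ is Lindel\"of, then $\{x\}$ is a $G_\delta$-set.
\end{lemma}

\begin{proof}
Every $y\neq x$ has an open neighborhood $O_y$ disjoint from some neighborhood of $x$, so that $x\notin\overline{O_y}$. Countably many of them, $O_{y_n}$, cover $X\setminus\{x\}$, and then $\{x\}=\bigcap_n(X\setminus\overline{O_{y_n}})$.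
\end{proof}

\begin{lemma}\label{lem:S}
Let $Z$ be a non-Lindel\"of space all of whose discrete subspaces are countable. Then $Z$ has a hereditarily separable non-Lindel\"of subspace.
\end{lemma}

\begin{proof}
Fix an open cover of $Z$ without countable subcover. By recursion on $\alpha<\omega_1$ choose a point $y_\alpha\notin\bigcup_{\beta<\alpha}U_\beta$ and a member $U_\alpha\ni y_\alpha$ of the cover. Put $Y=\{y_\alpha:\alpha<\omega_1\}$. Then $y_\beta\notin U_\alpha$ for $\beta>\alpha$. So the points $y_\alpha$ are distinct, and the sets $U_\alpha\cap Y\subset\{y_\beta:\beta\le\alpha\}$ form an open cover of the uncountable space $Y$ by countable sets. Hence $Y$ is not Lindel\"of.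

Each $U_\alpha$ separates $y_\alpha$ from the later points. If some $Y'\subset Y$ were not separable, we could also separate many points from the earlier ones, as follows. For every countable $E\subset Y'$ the set $Y'\setminus\overline E$ is uncountable, since otherwise $E\cup(Y'\setminus\overline E)$ would be countable and dense in $Y'$. So by recursion on $\nu<\omega_1$ we can choose $z_\nu=y_{\alpha_\nu}\in Y'\setminus\overline{\{z_\mu:\mu<\nu\}}$ with $\alpha_\nu$ larger than the countably many $\alpha_\mu$, $\mu<\nu$. The open neighborhood $U_{\alpha_\nu}\setminus\overline{\{z_\mu:\mu<\nu\}}$ of $z_\nu$ contains no $z_\mu$ with $\mu<\nu$, and no $z_\mu$ with $\mu>\nu$ because $\alpha_\mu>\alpha_\nu$. Thus $\{z_\nu:\nu<\omega_1\}$ is an uncountable discrete subspace, contrary to the hypothesis.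
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(2)]
Let $X$ be a Hausdorff Baire banalytic group that is not Polish. By the implication (4)$\Rightarrow$(1) of Theorem~\ref{thm:known}, some singleton $\{x\}$ is not a $G_\delta$-set, so $Z=X\setminus\{x\}$ is not Lindel\"of by Lemma~\ref{lem:Gdelta}. Discrete subspaces of $Z$ are countable by part (1). Lemma~\ref{lem:S} gives a hereditarily separable non-Lindel\"of $Y\subset Z$, and $Y$ is regular as a subspace of $X$, by (F4). If there are no S-spaces, every Hausdorff Baire banalytic group is therefore Polish; the converse implication of the Conjecture always holds.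
\end{proof}

\subsection{Polish quotients}

To obtain a quotient $X/N$ of countable pseudocharacter we take for $N$ an intersection of countably many neighborhoods of $1$. Such an intersection is easily made a closed subgroup. The difficulty is normality, which involves uncountably many conjugations; part (1) reduces them to countably many.

\begin{lemma}\label{lem:conj}
Let $X$ be a topological group all of whose discrete subspaces are countable, and let $U\ni1$ be open.
\begin{itemize}
\item[(a)] There is a countable $S\subset X$ with $X=SU$.
\item[(b)] There is a countable family $\Gamma_U$ of open neighborhoods of $1$ such that for each $g\in X$ some $V\in\Gamma_U$ satisfies $gVg^{-1}\subset U$.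
\end{itemize}
\end{lemma}

\begin{proof}
(a) Otherwise we can choose $x_\alpha\notin\bigcup_{\beta<\alpha}x_\beta U$ for all $\alpha<\omega_1$; these points are distinct because $1\in U$. Let $V\subset U$ be an open symmetric neighborhood of $1$. If $x_\beta\in x_\alpha V$ with $\beta\neq\alpha$, then also $x_\alpha\in x_\beta V^{-1}=x_\beta V$, so the point with the larger index lies in the translate of $U$ by the other point, against its choice. Hence $x_\alpha V$ contains no $x_\beta$ with $\beta\ne\alpha$, and $\{x_\alpha:\alpha<\omega_1\}$ is an uncountable discrete subspace.

(b) Let $V_0\ni1$ be open and symmetric with $V_0^3\subset U$. By (a), $X=S_0V_0$ with $S_0$ countable; inverting, $X=V_0S$ with $S=S_0^{-1}$. Put $\Gamma_U=\{s^{-1}V_0s:s\in S\}$. If $g=vs$ with $v\in V_0$ and $s\in S$, then $g(s^{-1}V_0s)g^{-1}=vV_0v^{-1}\subset V_0^3\subset U$.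
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(3)]
Let $f:P\to X$ be a Borel surjection from a Polish space and let $\bigcap_nW_n\ni1$ be a $G_\delta$-set, with $W_n$ open. By part (1), Lemma~\ref{lem:conj} applies to $X$. For each open $U\ni1$ fix $\Gamma_U$ and an open symmetric $V_U\ni1$ with $V_U^2\subset U$. Put $\mathcal U_0=\{W_n:n\in\omega\}$, $\mathcal U_{k+1}=\mathcal U_k\cup\bigcup_{U\in\mathcal U_k}(\Gamma_U\cup\{V_U\})$ and $\mathcal U=\bigcup_k\mathcal U_k$. This is a countable family of open neighborhoods of $1$ with $\Gamma_U\cup\{V_U\}\subset\mathcal U$ for all $U\in\mathcal U$. Let $N=\bigcap\mathcal U\subset\bigcap_nW_n$.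

Let $U\in\mathcal U$ and $V=V_U$; note that $N\subset V$. Then $NN^{-1}\subset VV^{-1}=V^2\subset U$ and $\overline N\subset\overline V\subset V^2\subset U$ by (F4). For $g\in X$ take $V'\in\Gamma_U$ with $gV'g^{-1}\subset U$; as $N\subset V'$, we get $gNg^{-1}\subset U$. Since $U\in\mathcal U$ was arbitrary, $NN^{-1}$, $\overline N$ and $gNg^{-1}$ are contained in $N$: the set $N\ni1$ is a closed normal subgroup.

Let $q:X\to X/N$ be the quotient map, and recall (F5). The map $q\circ f$ is a Borel surjection, so $X/N$ is banalytic. If $O_n\subset X/N$ are dense and open, then each $q^{-1}(O_n)$ is open, and dense because $q$ maps a nonempty open set to a nonempty open set, which meets $O_n$. So $\bigcap_nq^{-1}(O_n)$ is dense in $X$, its image $\bigcap_nO_n$ is dense in $X/N$, and $X/N$ is Baire. Finally, suppose $q(x)\in q(V)$ for all $V\in\mathcal U$. For $U\in\mathcal U$ and $V=V_U$ we get $x\in VN\subset V^2\subset U$; hence $x\in N$. So the identity of $X/N$ is the intersection of the countably many open sets $q(V)$, and $X/N$ has countable pseudocharacter by (F4). By the implication (4)$\Rightarrow$(1) of Theorem~\ref{thm:known}, $X/N$ is Polish.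
\end{proof}

\section{Topologies generated by $\omega_1$ characters}\label{sec:criterion}

Let $X$ be a counterexample to the Conjecture. Applying Theorem~\ref{thm:B}(3) to the open sets $X\setminus\{x\}$, $x\neq1$, we see that continuous homomorphisms to Polish groups separate the points of $X$. Countably many of them do not: their kernels are $G_\delta$-sets, so $\{1\}$ would be a $G_\delta$-set and $X$ would be Polish. The smallest conceivable configuration is a family of $\omega_1$ homomorphisms to $\mathbb Z/2$, that is, a subgroup of $2^{\omega_1}$. The full group $2^{\omega_1}$ is not banalytic: the points $e_\xi$ with a single nonzero coordinate $\xi$ form an uncountable discrete subspace, isolated by the sets $\{y:y_\xi=1\}$. We need a subgroup large enough to be Baire and small enough to be banalytic.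

Let $G$ be a Boolean group, written additively, and let $\chi_\xi:G\to2$, $\xi<\omega_1$, be homomorphisms (\emph{characters}). Put $\chi(x)=(\chi_\xi(x))_{\xi<\omega_1}\in2^{\omega_1}$ and, for $\varepsilon\in\mathrm{Fn}(\omega_1)$,
\[
[\varepsilon]=\{x\in G:\varepsilon\subset\chi(x)\}=\{x\in G:\chi_\xi(x)=\varepsilon(\xi)\text{ for all }\xi\in\operatorname{dom}\varepsilon\}.
\]
We give $G$ the coarsest topology making all $\chi_\xi$ continuous. It is a group topology, being the preimage of the product topology under the homomorphism $\chi$. The sets $[\varepsilon]$ are clopen and form a base, and the basic neighborhoods of $x$ are the sets $[\varepsilon]$ with $\varepsilon\subset\chi(x)$. Given $\gamma<\omega_1$, each of them can be written as $[\varepsilon]\cap[\delta]$ with $\varepsilon\in\mathrm{Fn}(\gamma)$ and $\delta\in\mathrm{Fn}(\omega_1\setminus\gamma)$, by splitting the domain at $\gamma$. Consider the following conditions.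
\begin{itemize}
\item[(C1)] There are a Polish space $P$ and a bijection $e:P\to G$ such that every $\chi_\xi\circ e$ is Borel.
\item[(C2)] For every $x\neq0$ in $G$ there is $\xi$ with $\chi_\xi(x)=1$.
\item[(C3)] For every $\alpha<\omega_1$ and $y\in2^\alpha$ there is $x\in G$ with $y\subset\chi(x)$.
\item[(C4)] For every infinite $A\subset G$ there is $\gamma(A)<\omega_1$ such that $A\cap[\delta]$ is infinite for every $\delta\in\mathrm{Fn}(\omega_1\setminus\gamma(A))$.
\end{itemize}

\begin{proposition}[ZFC]\label{prop:criterion}
If \textup{(C1)--(C4)} hold, then $G$ has all the properties stated in Theorem~\ref{thm:A}, and $e$ is a Borel bijection onto $G$.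
\end{proposition}

Condition (C2) says that $G$ is Hausdorff, and (C3) is the largeness condition: $G$ projects onto every countable face $2^\alpha$. Condition (C1) makes each $e^{-1}([\varepsilon])$ Borel, as a finite intersection of Borel sets. This is not enough, because an open set is in general an uncountable union of sets $[\varepsilon]$. Condition (C4) closes the gap: on the coordinates beyond $\gamma(A)$ the set $A$ is dense, so these coordinates cannot be used to separate a point from $A$. Any ordinal above $\gamma(A)$ serves as well as $\gamma(A)$.

\begin{example}\label{ex:onecoord}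
Assume (C2) and let $G_i=\{x:\chi_0(x)=i\}$ be the two halves of $G$. Let $Y\subset G$ be such that $Y\cap G_0$ is finite and $Y\cap G_1$ contains an infinite set $S$ for which (C4) holds with $\gamma(S)=1$. Then
\[
\overline Y=G_1\cup(Y\cap G_0).
\]
Indeed, a basic neighborhood of $x\in G_1$ contains $G_1\cap[\delta]$ for some $\delta\in\mathrm{Fn}(\omega_1\setminus1)$, and $S\subset G_1$ meets $[\delta]$; so $x\in\overline S$. A point of $\overline Y$ in the open set $G_0$ lies in the closure of the finite set $Y\cap G_0$, which is closed. Up to a finite set, $\overline Y$ is determined by the coordinate $0$, however complicated $Y$ is, and it is the closure of a countable subset of $Y$.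
\end{example}

In general $\gamma(S)$ is larger than $1$. One must then cut $Y$ by all coordinates below $\gamma(S)$, choose a new infinite set in each infinite piece, and face new, larger ordinals. The process catches up with itself after $\omega$ steps.

\begin{lemma}\label{lem:closingoff}
Assume \textup{(C4)} and let $Y\subset G$. There are $\gamma<\omega_1$ and countably infinite sets $S_\varepsilon\subset Y\cap[\varepsilon]$, indexed by those $\varepsilon\in\mathrm{Fn}(\gamma)$ for which $Y\cap[\varepsilon]$ is infinite, such that $S_\varepsilon\cap[\delta]$ is infinite for every $\delta\in\mathrm{Fn}(\omega_1\setminus\gamma)$.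
\end{lemma}

\begin{proof}
For every $\varepsilon\in\mathrm{Fn}(\omega_1)$ with $Y\cap[\varepsilon]$ infinite fix a countably infinite $S_\varepsilon\subset Y\cap[\varepsilon]$ and an ordinal $\gamma(S_\varepsilon)$ as in (C4). Let $\gamma_0=0$, and let $\gamma_{n+1}<\omega_1$ be an upper bound of $\gamma_n$ and of the countably many ordinals $\gamma(S_\varepsilon)$ with $\varepsilon\in\mathrm{Fn}(\gamma_n)$. Put $\gamma=\sup_n\gamma_n<\omega_1$. The finite domain of any $\varepsilon\in\mathrm{Fn}(\gamma)$ lies in some $\gamma_n$, so $\gamma(S_\varepsilon)\le\gamma_{n+1}\le\gamma$.
\end{proof}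

\begin{lemma}\label{lem:closure}
Assume \textup{(C2)} and \textup{(C4)}. Let $Y\subset G$, let $\gamma$ and $S_\varepsilon$ be as in Lemma~\ref{lem:closingoff}, and put
\[
O=\bigcup\{[\varepsilon]:\varepsilon\in\mathrm{Fn}(\gamma),\ Y\cap[\varepsilon]\text{ finite}\},\qquad D=(Y\cap O)\cup\bigcup_\varepsilon S_\varepsilon .
\]
Then $Y\cap O$ and $D$ are countable, $\overline Y=(G\setminus O)\cup(Y\cap O)$, and $D$ is a dense subset of $Y$.
\end{lemma}

\begin{proof}
As $\mathrm{Fn}(\gamma)$ is countable, $Y\cap O$ is a countable union of finite sets and $D\subset Y$ is countable. Let $x\in G\setminus O$ and let $[\varepsilon]\cap[\delta]$ be a basic neighborhood of $x$ split at $\gamma$. Since $x\in[\varepsilon]$ and $x\notin O$, the set $Y\cap[\varepsilon]$ is infinite, so $S_\varepsilon$ is defined and $\emptyset\neq S_\varepsilon\cap[\delta]\subset D\cap[\varepsilon]\cap[\delta]$. Hence $G\setminus O\subset\overline D\subset\overline Y$. Now let $x\in\overline Y\cap O$, say $x\in[\varepsilon]$ with $Y\cap[\varepsilon]$ finite. Since $[\varepsilon]$ is open, $x\in\overline{Y\cap[\varepsilon]}$, and finite sets are closed because $G$ is Hausdorff; so $x\in Y$. Thus $\overline Y\cap O=Y\cap O$,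 which gives the formula for $\overline Y$. Finally $Y\subset(G\setminus O)\cup(Y\cap O)\subset\overline D$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:criterion}]
By (C2), $G$ is Hausdorff, and by Lemma~\ref{lem:closure} it is hereditarily separable.

\emph{The map $e$ is Borel.} Let $Y\subset G$ be closed, so $Y=(G\setminus O)\cup(Y\cap O)$ by Lemma~\ref{lem:closure}. The set $e^{-1}(O)$ is a countable union of Borel sets $e^{-1}([\varepsilon])$. The set $e^{-1}(Y\cap O)$ is countable because $e$ is injective, hence Borel by (F1). So preimages of closed sets, and by complementation of open sets, are Borel.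

\emph{No singleton is a $G_\delta$-set.} A $G_\delta$-set containing $0$ contains $\bigcap_n[\varepsilon_n]$ for some $\varepsilon_n\in\mathrm{Fn}(\omega_1)$ with all values $0$. Take $\alpha<\omega_1$ containing all their domains. By (C3) for $\alpha+1$ there is $x$ with $\chi_\xi(x)=0$ for $\xi<\alpha$ and $\chi_\alpha(x)=1$; then $0\neq x\in\bigcap_n[\varepsilon_n]$. So $\{0\}$ is not a $G_\delta$-set, and by (F4) no singleton is. In a metrizable space singletons are $G_\delta$-sets, so $G$ is not Polish.

\emph{$G$ is countably compact.} Let $A\subset G$ be infinite and take $\gamma$ and $S_\varepsilon$ from Lemma~\ref{lem:closingoff} for $Y=A$. We claim that some $y\in2^\gamma$ has $A\cap[\varepsilon]$ infinite for all finite $\varepsilon\subset y$. Otherwise every $y\in 2^\gamma$ has a finite $\varepsilon_y\subset y$ with $A\cap[\varepsilon_y]$ finite. Finitely many of the open sets $\{y':\varepsilon_y\subset y'\}$ cover the compact space $2^\gamma$; the corresponding sets $[\varepsilon_y]$ cover $G$, since $\chi(x)|\gamma\in2^\gamma$ for each $x$; and so $A$ is finite, a contradiction. By (C3) take $x\in G$ with $y\subset\chi(x)$. A basic neighborhood $[\varepsilon]\cap[\delta]$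 of $x$ split at $\gamma$ has $\varepsilon\subset y$, so it contains the infinite set $S_\varepsilon\cap[\delta]\subset A$. Now apply (F3).

For the remaining properties let $H$ be a Polish group with a compatible complete metric $d$. The group $G\times H$ is Hausdorff.

\emph{$G\times H$ is Baire}; for trivial $H$ this shows that $G$ is Baire. Let $U_n\subset G\times H$ be dense and open and let $W\neq\emptyset$ be open. We choose $\varepsilon_0\subset\varepsilon_1\subset\cdots$ in $\mathrm{Fn}(\omega_1)$ and nonempty open $V_n\subset H$ with $[\varepsilon_0]\times V_0\subset W$ and
\[
[\varepsilon_{n+1}]\times V_{n+1}\subset U_n,\qquad\overline{V_{n+1}}\subset V_n,\qquad\operatorname{diam}_dV_{n+1}\le2^{-n}.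
\]
Given $\varepsilon_n$ and $V_n$, the open set $[\varepsilon_n]\times V_n$ is nonempty by (C3), so it contains a point $(x,h)\in U_n$. Take a basic neighborhood $[\varepsilon']\times V'\subset U_n$ of $(x,h)$. Both $\varepsilon_n$ and $\varepsilon'$ are contained in $\chi(x)$, so $\varepsilon_{n+1}=\varepsilon_n\cup\varepsilon'$ is a function; let $V_{n+1}$ be a ball around $h$ of diameter at most $2^{-n}$ whose closure lies in $V_n\cap V'$. The function $\bigcup_n\varepsilon_n$ has countable domain, so it extends to some $y\in2^\alpha$ with $\alpha<\omega_1$, and (C3) gives $x\in\bigcap_n[\varepsilon_n]$. Points $h_n\in V_n$ form a Cauchy sequence whose limit $h$ lies in $\overline{V_{n+1}}\subset V_n$ for every $n$. Then $(x,h)\in W\cap\bigcap_nU_n$.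

\emph{$G\times H$ is banalytic.} Let $\{B_n:n\in\omega\}$ be a base of $H$ and let $O\subset G\times H$ be open. Let $W_n$ be the union of all open $W\subset G$ with $W\times B_n\subset O$. Then $O=\bigcup_nW_n\times B_n$, so its preimage under $e\times\mathrm{id}_H:P\times H\to G\times H$ is the Borel set $\bigcup_ne^{-1}(W_n)\times B_n$. The space $P\times H$ is Polish by (F1).

\emph{$G\times H$ is not Polish.} If $\{(0,1)\}$ were a $G_\delta$-set in $G\times H$, its trace on $G\times\{1\}$ would make $\{0\}$ a $G_\delta$-set in $G$.
\end{proof}

The countable base of $H$ matters in the proof that $G\times H$ is banalytic: by Example~\ref{ex:sorgenfrey} and Theorem~\ref{thm:B}(1), $\mathbb S$ is banalytic and $\mathbb S^2$ is not.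

\section{The construction under CH: proof of Theorem~\ref{thm:A}}\label{sec:construction}

\subsection{The free Boolean group over the Cantor set}

We want a group on which characters are easy to prescribe. Let $G=[2^\omega]^{<\omega}$ with symmetric difference as the group operation and $\emptyset$ as zero. It is the vector space over $\mathbb Z/2$ with basis the singletons $\{z\}$, so any function $\varphi:2^\omega\to2$ defines a character $\widehat\varphi(F)=\sum_{z\in F}\varphi(z)$.

Let $<$ be the lexicographic order of $2^\omega$: $z<w$ if $z(k)<w(k)$ at the first $k$ where they differ. This relation is open in $(2^\omega)^2$, so $P_n=\{(z_1,\dots,z_n):z_1<\dots<z_n\}$ is open in $(2^\omega)^n$; $P_0$ is a point. By (F1) the sum $P=\bigsqcup_{n\in\omega}P_n$ is Polish, and $e(z_1,\dots,z_n)=\{z_1,\dots,z_n\}$ is a bijection $e:P\to G$. If $\varphi$ is Borel, then $\widehat\varphi\circ e$ is Borel: on $P_n$ it equals $\varphi(z_1)+\dots+\varphi(z_n)$, whose level sets are finite Boolean combinations of the Borel sets $\{\varphi(z_i)=1\}$. So (C1) holds for the characters $\widehat{\varphi_\xi}$ as soon as all $\varphi_\xi$ are Borel.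

\subsection{Borel functions independent on countable sets of indices}

Condition (C3) asks for $\omega_1$ Borel functions any countably many of which take all patterns of values. Fix infinite sets $a_\xi\subset\omega$, $\xi<\omega_1$, with $a_\xi\cap a_\eta$ finite for $\xi\ne\eta$; for instance, identify $\omega$ with the set of finite binary words and take the sets of initial segments of $\omega_1$ distinct points of $2^\omega$. Define $g_\xi:2^\omega\to2$ by
\[
g_\xi(z)=1\iff a_\xi\setminus z\text{ is finite}.
\]
Each $g_\xi$ is Borel, since $\{g_\xi=1\}=\bigcup_n\{z:a_\xi\setminus n\subset z\}$ is a countable union of closed sets. The value $g_\xi(z)$ ignores finite changes of $z$, and this allows us to treat countably many $a_\xi$ as if they were disjoint.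

\begin{lemma}[ZFC]\label{lem:indep}
For every $\alpha<\omega_1$ and $y\in2^\alpha$, the set $Z_y=\{z\in2^\omega:g_\xi(z)=y_\xi\text{ for all }\xi<\alpha\}$ is uncountable.
\end{lemma}

\begin{proof}
First, $Z_y\neq\emptyset$. Enumerate $\alpha=\{\xi_k:k<N\}$ without repetition, $N\le\omega$, and put $b_k=a_{\xi_k}\setminus\bigcup_{j<k}a_{\xi_j}$. The set $a_{\xi_k}\setminus b_k$ is a finite union of finite sets $a_{\xi_k}\cap a_{\xi_j}$, so $b_k$ is infinite; and for $j<k$ the set $b_k$ is disjoint from $a_{\xi_j}\supset b_j$. Let $z=\bigcup\{b_k:y_{\xi_k}=1\}$. If $y_{\xi_k}=1$, then $a_{\xi_k}\setminus z\subset a_{\xi_k}\setminus b_k$ is finite. If $y_{\xi_k}=0$, then $z\cap b_k=\emptyset$, so $a_{\xi_k}\setminus z\supset b_k$ is infinite. Hence $z\in Z_y$. Now $y$ has $\mathfrak c$ extensions $y'\in2^{\alpha+\omega}$, and the sets $Z_{y'}\subset Z_y$ are nonempty and pairwise disjoint.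
\end{proof}

\begin{example}\label{ex:naive}
The characters $\widehat{g_\xi}$ satisfy (C1), and (C3) by Lemma~\ref{lem:indep} applied to singletons $\{z\}$, but they do not give a counterexample. If $z\neq z'$ differ in a finite set, all $\widehat{g_\xi}$ vanish on $\{z,z'\}$, so (C2) fails. Worse, $g_\eta(a_\xi)=1$ if and only if $\eta=\xi$, so the elements $\{a_\xi\}$ of $G$ reproduce the points $e_\xi\in2^{\omega_1}$ and form an uncountable discrete subspace. By Theorem~\ref{thm:B}(1), $G$ with this topology is not banalytic.
\end{example}

\subsection{Countable corrections}

We repair the functions $g_\xi$ by changing each on a countable set, which keeps it Borel. Under CH, write $2^\omega=\{q_\eta:\eta<\omega_1\}$ and change $g_\xi$ on $\{q_\eta:\eta<\xi\}$ only (Figure~\ref{fig:matrix}). Countably many of the new functions still agree with the old ones outside a countable set, so (C3) survives. On the other hand, a countable set $A\subset G$ involves only countably many points $q_\eta$, so from some $\xi$ on the values of the $\xi$th character on $A$ are entirely ours to choose; this is what (C2) and (C4) require.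

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\fill[gray!25] (0,0) -- (0,-4) -- (4,-4) -- cycle;
\draw (0,0) rectangle (4,-4);
\draw (0,0) -- (4,-4);
\draw[thick] (0,-2) -- (4,-2);
\node[left] at (0,-2) {row $\xi$};
\node[above] at (2,0) {columns $\eta<\omega_1$};
\node at (2.75,-0.95) {$g_\xi(q_\eta)$};
\node at (1.25,-3.15) {chosen};
\end{tikzpicture}
\caption{The matrix of values $\varphi_\xi(q_\eta)$, with rows $\xi<\omega_1$ running down and columns $\eta<\omega_1$ running right. Shaded entries ($\eta<\xi$) are chosen by recursion on $\xi$; the others equal $g_\xi(q_\eta)$. Each row has only countably many shaded entries, and each column only countably many unshaded ones.}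
\label{fig:matrix}
\end{figure}

To obtain (C4), each new character should split every relevant infinite set into two infinite parts. Splitting one set does not split another. For distinct points $q_n$, $n\in\omega$, consider $B_1=\{\{q_n\}:n\in\omega\}$ and $B_2=\{\{q_n,q_{n+1}\}:n\in\omega\}$. The values $\varphi(q_n)=0,1,0,1,\dots$ split $B_1$, but $\widehat\varphi$ is constantly $1$ on $B_2$; the values $0,0,1,1,0,0,1,1,\dots$ split $B_1$ and give $0,1,0,1,\dots$ on $B_2$. Countably many sets can always be split at once, because finitely many points span only a finite subgroup of a Boolean group, which cannot contain an infinite set.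

\begin{lemma}[ZFC]\label{lem:split}
Let $Q$ be a set, $\mathcal B$ a countable family of infinite subsets of $[Q]^{<\omega}$, and $R\in[Q]^{<\omega}$. There is $\psi:Q\to2$ such that
\begin{itemize}
\item[(a)] for all $B\in\mathcal B$ and $i\in2$ there are infinitely many $F\in B$ with $\sum_{z\in F}\psi(z)=i$;
\item[(b)] if $R\neq\emptyset$, then $\sum_{z\in R}\psi(z)=1$.
\end{itemize}
\end{lemma}

\begin{proof}
Define $\psi$ on $T_0=R$ to be $1$ at one point, if $R\ne\emptyset$, and $0$ at the others; this secures (b). If $\mathcal B\neq\emptyset$, let $(B_k,i_k)_{k\in\omega}$ list $\mathcal B\times2$ with every pair repeated infinitely often. Suppose $\psi$ is defined on a finite set $T_k$. Since $T_k$ has finitely many subsets, there are $F_k\in B_k$ with $F_k\not\subset T_k$ and a point $t\in F_k\setminus T_k$. Put $\psi=0$ on $F_k\setminus(T_k\cup\{t\})$, choose $\psi(t)$ so that $\sum_{z\in F_k}\psi(z)=i_k$, and let $T_{k+1}=T_k\cup F_k$. The sets $F_k$ are distinct, since $F_j\subset T_k$ for $j<k$ while $F_k\not\subset T_k$; this gives (a). Put $\psi=0$ at the remaining points of $Q$.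
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Assume CH. Then $|G|=\mathfrak c=\omega_1$, and $G$ has at most $\mathfrak c^\omega=\omega_1$ countable subsets. Fix
\begin{itemize}
\item an enumeration $2^\omega=\{q_\eta:\eta<\omega_1\}$ without repetition; put $Q_\xi=\{q_\eta:\eta<\xi\}$ and $G_\xi=[Q_\xi]^{<\omega}$;
\item an enumeration $\{A_\eta:\eta<\omega_1\}$ of all countably infinite subsets of $G$;
\item a map $r:\omega_1\to G$ with all fibers uncountable, for instance a bijection $\omega_1\to G\times\omega_1$ followed by the projection.
\end{itemize}
The sets $Q_\xi$ are countable and increase with $\xi$. Every countable $A\subset G$ lies in some $G_\zeta$, because the countable set $\bigcup A$ consists of points $q_\eta$ with indices bounded in $\omega_1$.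

By recursion on $\xi<\omega_1$ we define $\varphi_\xi:2^\omega\to2$ and $\chi_\xi=\widehat{\varphi_\xi}$. Suppose $\varphi_\eta$ is defined for $\eta<\xi$, so that $[\varepsilon]$ is defined for $\varepsilon\in\mathrm{Fn}(\xi)$. Let $\mathcal B_\xi$ be the family of all infinite sets of the form $A_\eta\cap[\varepsilon]$ with $\eta<\xi$, $A_\eta\subset G_\xi$ and $\varepsilon\in\mathrm{Fn}(\xi)$; it is countable. Let $R=r(\xi)$ if $r(\xi)\in G_\xi$, and $R=\emptyset$ otherwise. Take $\psi:Q_\xi\to2$ from Lemma~\ref{lem:split} and put $\varphi_\xi=\psi$ on $Q_\xi$ and $\varphi_\xi=g_\xi$ on $2^\omega\setminus Q_\xi$. On $G_\xi$ the character $\chi_\xi$ depends only on $\psi$, so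
\begin{itemize}
\item[(R1)] $\{F\in B:\chi_\xi(F)=i\}$ is infinite for all $B\in\mathcal B_\xi$ and $i\in2$;
\item[(R2)] if $r(\xi)\in G_\xi\setminus\{\emptyset\}$, then $\chi_\xi(r(\xi))=1$.
\end{itemize}
We verify the hypotheses of Proposition~\ref{prop:criterion}.

(C1) The set $\{\varphi_\xi=1\}$ differs from the Borel set $\{g_\xi=1\}$ by a subset of the countable set $Q_\xi$, so $\varphi_\xi$ is Borel by (F1).

(C2) Let $F\neq\emptyset$, say $F\in G_\zeta$. The fiber $r^{-1}(F)$ is unbounded in $\omega_1$, so it contains some $\xi\ge\zeta$, and $\chi_\xi(F)=1$ by (R2).

(C3) Let $y\in2^\alpha$. By Lemma~\ref{lem:indep} there is $z\in Z_y\setminus Q_\alpha$. For $\xi<\alpha$ we have $z\notin Q_\xi$, so $\chi_\xi(\{z\})=\varphi_\xi(z)=g_\xi(z)=y_\xi$.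

(C4) An ordinal that works for an infinite subset of $A$ works for $A$, so let $A=A_\eta$ be countably infinite. Choose $\zeta$ with $A\subset G_\zeta$ and put $\gamma=\max(\eta+1,\zeta)$. We show by induction on $|\delta|$ that $A\cap[\delta]$ is infinite for $\delta\in\mathrm{Fn}(\omega_1\setminus\gamma)$. For $\delta=\emptyset$ we have $[\delta]=G$. Otherwise let $\xi=\max\operatorname{dom}\delta\ge\gamma$ and $\delta'=\delta|\xi$, so that $\delta'\in\mathrm{Fn}(\xi)\cap\mathrm{Fn}(\omega_1\setminus\gamma)$. By induction $A\cap[\delta']$ is infinite. Since $\eta<\xi$ and $A\subset G_\zeta\subset G_\xi$, it belongs to $\mathcal B_\xi$, and (R1) with $i=\delta(\xi)$ says that $A\cap[\delta]$ is infinite.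

Proposition~\ref{prop:criterion} completes the proof.
\end{proof}

\begin{remark}\label{rem:CH}
CH is used to exhaust $2^\omega$ by the increasing countable sets $Q_\xi$, so that each correction preserves Borel measurability while every countable subset of $G$ eventually comes under control, and to list the sets $A_\eta$ and the elements of $G$ in $\omega_1$ steps, so that each stage faces only the countably many tasks that Lemma~\ref{lem:split} can handle. By Theorem~\ref{thm:B}(2), no such recursion can succeed in a model without S-spaces.
\end{remark}

\begin{remark}\label{rem:compare}
The group $G$ illustrates both group-theoretic parts of Theorem~\ref{thm:B}. It is itself an S-space: if $G$ were Lindel\"of, then, being countably compact, it would be compact, so $\chi(G)$ would be closed in $2^{\omega_1}$; it is dense by (C3), so $\chi(G)=2^{\omega_1}$, which is impossible since $|G|=\omega_1<2^{\omega_1}$. Its Polish quotients are visible as well. For $\alpha<\omega_1$ the homomorphism $x\mapsto\chi(x)|\alpha$ maps $[\varepsilon]$ onto the open set $\{y\in2^\alpha:\varepsilon|\alpha\subset y\}$, by (C3) applied to an extension of $y\cup\varepsilon$. So it is an open continuous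 surjection, and the quotient of $G$ by its kernel $N_\alpha$ is the compact metrizable group $2^\alpha$. As the proof of Proposition~\ref{prop:criterion} shows, every $G_\delta$-set containing $0$ contains some $N_\alpha$, and no $N_\alpha$ is trivial.
\end{remark}

\begin{thebibliography}{9}
\bibitem{BR} Taras Banakh and Alex Ravsky, \emph{Banalytic spaces and characterization of Polish groups}, arXiv:1901.10732 (2019).
\end{thebibliography}
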